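# Reading Gorenstein flatness off a faithfully injective dual

## 1. Gorenstein flat modules, their duals, and coherent rings

Throughout, $R$ is a commutative ring, all modules are $R$-modules, $\otimes=\otimes_R$ and $\operatorname{Hom}=\operatorname{Hom}_R$. We work in ZFC. The letter $J$ always denotes an injective module.

**Definition (faithfully injective).** A module $E$ is *faithfully injective* if it is injective and $\operatorname{Hom}(M,E)=0$ only if $M=0$.

Over $\mathbb Z$ the module $\mathbb Q/\mathbb Z$ is faithfully injective. The module $\mathbb Q$ is injective but not faithfully so, since $\operatorname{Hom}(\mathbb Z/2,\mathbb Q)=0$.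

Fix a faithfully injective module $E$ for the whole talk and write $M^+=\operatorname{Hom}(M,E)$. The functor $(-)^+$ is exact, and $V^+=0$ implies $V=0$. Hence a map $f$ is injective as soon as $f^+$ is surjective, because $(\ker f)^+=\operatorname{coker}(f^+)$. Likewise a complex $Z$ is acyclic if and only if $Z^+$ is. We use constantly the natural isomorphism
$$\operatorname{Hom}(T,M^+)\cong(T\otimes M)^+. \tag{1}$$
In particular, if $F$ is flat then $\operatorname{Hom}(-,F^+)\cong(-\otimes F)^+$ is exact, so $F^+$ is injective.

**Definition (Gorenstein flat, Gorenstein injective).** A module $A$ is *Gorenstein flat* if there is an acyclic complex $F$ of flat modules with $\operatorname{Coker}(F_1\to F_0)\cong A$ such that $J\otimes F$ is acyclic for every injective $J$. It is *Gorenstein injective* if there is an acyclic complex $I$ of injective modules with $\operatorname{Ker}(I_0\to I_{-1})\cong A$ such that $\operatorname{Hom}(J,I)$ is acyclic for every injective $J$.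

A flat module $F$ is Gorenstein flat: use $0\to F\xrightarrow{=}F\to0$ in degrees $0$ and $-1$. Similarly, an injective module is Gorenstein injective. A less trivial example: let $R=k[x]/(x^2)$ with $k$ a field. This ring is self-injective, Artinian and local, so every injective module is a direct sum of copies of $R$. The complex $\cdots\xrightarrow{x}R\xrightarrow{x}R\xrightarrow{x}\cdots$ is acyclic. It stays acyclic under $R^{(B)}\otimes-$, which gives a direct sum of copies, and under $\operatorname{Hom}(R^{(B)},-)$, which gives a product of copies. So $k=R/(x)$ is both Gorenstein flat and Gorenstein injective, and it is not flat.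

One direction of duality is immediate. If $M$ is Gorenstein flat with complex $F$, then $F^+$ is an acyclic complex of injectives, $\operatorname{Hom}(J,F^+)\cong(J\otimes F)^+$ is acyclic, and $M^+=\operatorname{Ker}(F_0^+\to F_1^+)$ is the kernel of a differential of $F^+$. So
$$M\text{ Gorenstein flat}\ \Longrightarrow\ M^+\text{ Gorenstein injective}. \tag{2}$$
The question of this talk is the converse. It is posed by Lars Winther Christensen, Hans-Bjørn Foxby and Henrik Holm in "Beyond Totally Reflexive Modules and Back", arXiv:0812.3807 (2008): *if $M^+$ is Gorenstein injective, is $M$ Gorenstein flat?*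

Over $R=\mathbb Z$ this can be settled by hand. A Gorenstein injective group is a quotient of an injective group, since $\operatorname{Ker}(I_0\to I_{-1})$ is the image of $I_1$; so it is divisible. If $M^+$ is divisible, multiplication by each $n\neq0$ is surjective on $M^+$, hence injective on $M$. So $M$ is torsion-free, hence flat, hence Gorenstein flat. Faithfulness of $E$ is needed: with $\mathbb Q$ in place of $E$, the module $\mathbb Z/2$ has dual $0$, which is Gorenstein injective, but $\mathbb Z/2$ is not Gorenstein flat, as it does not embed in a flat module.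

The next simplest situation is that of coherent rings. We isolate what is needed.

**Definition (PIR).** A *proper injective resolution*, or PIR, of a module $N$ is an exact sequence $\cdots\to D_1\to D_0\to N\to0$ with all $D_p$ injective that stays exact under $\operatorname{Hom}(J,-)$ for every injective $J$.

Not every surjection from an injective module can start a PIR. Over $\mathbb Z$, the surjection $\mathbb Q\to\mathbb Q/\mathbb Z$ is not surjective under $\operatorname{Hom}(\mathbb Q/\mathbb Z,-)$, because $\operatorname{Hom}(\mathbb Q/\mathbb Z,\mathbb Q)=0$. An injective module $N$ has the PIR with $D_0=N$ and $D_p=0$ for $p\ge1$.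

**Definition (I-mono).** A homomorphism $u:M\to B$ is *I-mono* if $J\otimes u$ is injective for every injective $J$.

Over $\mathbb Z$ this differs from injectivity in both directions. Multiplication $2:\mathbb Z\to\mathbb Z$ is injective but not I-mono, as one sees with $J=\mathbb Q/\mathbb Z$. The map $\mathbb Z/2\to0$ is I-mono but not injective, because $J\otimes\mathbb Z/2=J/2J=0$ for divisible $J$.

The complex that we must build for $M$ has a left half, made of flat modules mapping to $M$, and a right half, into which $M$ embeds. The left half is easy over every ring.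

**Lemma 1.** Let $M^+$ be Gorenstein injective. Then $M^+$ has a PIR, and $\operatorname{Tor}_i(J,M)=0$ for all $i\ge1$ and all injective $J$.

*Proof.* Let $M^+\cong\operatorname{Ker}(I_0\to I_{-1})$ with defining complex $I$. Since $I$ is acyclic, $\cdots\to I_2\to I_1\to M^+\to0$ is exact. Apply $\operatorname{Hom}(J,-)$. As $\operatorname{Hom}(J,M^+)$ is the kernel of $\operatorname{Hom}(J,I_0)\to\operatorname{Hom}(J,I_{-1})$ and $\operatorname{Hom}(J,I)$ is acyclic, the sequence stays exact. So it is a PIR.

On the other side, $0\to M^+\to I_0\to I_{-1}\to\cdots$ is an injective resolution that stays exact under $\operatorname{Hom}(J,-)$. So $\operatorname{Ext}^i(J,M^+)=0$ for $i\ge1$. If $P\to J$ is a projective resolution, (1) gives $\operatorname{Hom}(P,M^+)\cong(P\otimes M)^+$, hence $\operatorname{Ext}^i(J,M^+)\cong\operatorname{Tor}_i(J,M)^+$. Therefore $\operatorname{Tor}_i(J,M)=0$. $\square$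

For the right half we want to embed $M$ in a flat module, pass to the cokernel, and repeat. The next lemma says that the hypothesis survives.

**Lemma 2.** Let $M^+$ have a PIR and let $u:M\to F$ be I-mono with $F$ flat and cokernel $C$. Then $u$ is injective, $0\to M\to F\to C\to0$ stays exact under $J\otimes-$ for every injective $J$, and $C^+$ has a PIR.

*Proof.* Let $D_\bullet\to N:=M^+$ be a PIR. By (1), for every injective $J$ the map $\operatorname{Hom}(J,F^+)\to\operatorname{Hom}(J,N)$ is $(J\otimes u)^+$, so it is surjective. In words: every map from an injective module to $N$ lifts through $u^+$.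

**Step 1: $u$ is injective.** The surjection $D_0\to N$ lifts through $u^+:F^+\to N$, because $D_0$ is injective. So $u^+$ is surjective and $\ker u=0$. The sequence $0\to M\to F\to C\to0$ is then exact; it stays exact under $J\otimes-$ by right exactness and because $u$ is I-mono.

**Step 2: compare the two covers $F^+$ and $D_0$ of $N$.** We have the exact sequence $0\to C^+\to F^+\to N\to0$. Put $N_1=\ker(D_0\to N)$ and $N_{p+1}=\ker(D_p\to D_{p-1})$ for $p\ge1$. Properness says that $\operatorname{Hom}(J,D_p)\to\operatorname{Hom}(J,N_p)$ is surjective for $p\ge1$ and injective $J$. Let $Q=F^+\times_ND_0$.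

The sequence $0\to N_1\to Q\to F^+\to0$ splits: $F^+$ is injective, so $F^+\to N$ lifts to $D_0$ by properness. The sequence $0\to C^+\to Q\to D_0\to0$ splits: $D_0\to N$ lifts to $F^+$. Hence
$$N_1\oplus F^+\cong Q\cong C^+\oplus D_0.$$

**Step 3: read off a PIR of $C^+$.** The composite
$$D_1\oplus F^+\to N_1\oplus F^+\cong C^+\oplus D_0\to C^+$$
is surjective and stays surjective under $\operatorname{Hom}(J,-)$: the first map does by properness, and the last is a split surjection. Its kernel $K$ is the preimage of $0\oplus D_0$. As $D_1\oplus F^+\to N_1\oplus F^+$ has kernel $N_2$, there is an exact sequence $0\to N_2\to K\to D_0\to0$. The inclusion $D_0\to C^+\oplus D_0\cong N_1\oplus F^+$ lifts to $D_1\oplus F^+$, since $D_0$ is injective. The lift has image in $K$ and splits the sequence. So $K\cong N_2\oplus D_0$, and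
$$D_2\oplus D_0\to N_2\oplus D_0\cong K$$
is a surjection with kernel $N_3$ that stays surjective under $\operatorname{Hom}(J,-)$. Finally $\cdots\to D_4\to D_3\to N_3\to0$ is a PIR of $N_3$. Splicing, $\cdots\to D_4\to D_3\to D_2\oplus D_0\to D_1\oplus F^+\to C^+\to0$ is a PIR. $\square$

**Lemma 3.** Suppose that over $R$ every module $M$ for which $M^+$ has a PIR admits an I-mono into a flat module. Then for every module $M$:

1. $M^+$ has a PIR if and only if there is an exact sequence $0\to M\to F^0\to F^1\to\cdots$ with all $F^n$ flat that stays exact under $J\otimes-$ for every injective $J$;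
2. $M$ is Gorenstein flat if and only if $M^+$ is Gorenstein injective.

*Proof.* (1) Given such a sequence, apply $(-)^+$. The modules $(F^n)^+$ are injective, the sequence $\cdots\to(F^1)^+\to(F^0)^+\to M^+\to0$ is exact, and by (1) applying $\operatorname{Hom}(J,-)$ to it gives the dual of the exact sequence $0\to J\otimes M\to J\otimes F^0\to\cdots$. So it is a PIR. Conversely, if $M^+$ has a PIR, take an I-mono $M\to F^0$ with $F^0$ flat. By Lemma 2 its cokernel $C$ satisfies the same hypothesis, so we may repeat with $C$. Splicing the short exact sequences, all of which stay exact under $J\otimes-$, gives the required sequence.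

(2) One direction is (2) above. Let $M^+$ be Gorenstein injective. By Lemma 1, $M^+$ has a PIR, and part (1) gives the sequence $0\to M\to F^0\to F^1\to\cdots$. Also by Lemma 1, a projective resolution $\cdots\to P_1\to P_0\to M\to0$ stays exact under $J\otimes-$. Splicing gives an acyclic complex of flat modules
$$\cdots\to P_1\to P_0\to F^0\to F^1\to\cdots$$
with $\operatorname{Coker}(P_1\to P_0)\cong M$ that stays acyclic under $J\otimes-$ for every injective $J$. So $M$ is Gorenstein flat. $\square$

Everything now hinges on finding I-monos into flat modules. Recall that $R$ is *coherent* if every finitely generated ideal is finitely presented; Noetherian rings are coherent.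

**Proposition 4 (coherent rings).** Let $R$ be coherent and let $p:D_0\to M^+$ be the beginning of a PIR. Then $D_0^+$ is flat, and the composite $u:M\xrightarrow{\delta_M}M^{++}\xrightarrow{p^+}D_0^+$, with $\delta_M$ the evaluation map, is I-mono. Hence the hypothesis of Lemma 3 holds, and $M$ is Gorenstein flat if and only if $M^+$ is Gorenstein injective.

*Proof.* **Step 1: $D_0^+$ is flat.** Write $D=D_0$. For finitely presented $X$ the natural map $X\otimes D^+\to\operatorname{Hom}(X,D)^+$, $x\otimes\varphi\mapsto(f\mapsto\varphi(f(x)))$, is an isomorphism: it is one for $X=R^m$, and both sides are right exact in $X$. Let $\mathfrak a$ be a finitely generated ideal. As $\mathfrak a$ is finitely presented, the map $\mathfrak a\otimes D^+\to D^+$ is identified with the dual of the restriction $\operatorname{Hom}(R,D)\to\operatorname{Hom}(\mathfrak a,D)$. The restriction is surjective since $D$ is injective, so its dual is injective. This holds for every finitely generated ideal, so $D^+$ is flat.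

**Step 2: $u$ is I-mono.** We have $u^+=\delta_M^+\,p^{++}$. By naturality of $\delta$ and the identity $\delta_M^+\,\delta_{M^+}=\mathrm{id}_{M^+}$,
$$u^+\delta_{D_0}=\delta_M^+\,p^{++}\,\delta_{D_0}=\delta_M^+\,\delta_{M^+}\,p=p.$$
Since $\operatorname{Hom}(J,p)$ is surjective, so is $\operatorname{Hom}(J,u^+)\cong(J\otimes u)^+$. Hence $J\otimes u$ is injective. $\square$

Step 2 never used coherence. Only Step 1 did. What happens to Step 1 over a general ring, and what can replace it? The goal is the following pair of statements, for every commutative ring $R$ and every faithfully injective $E$.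

**Theorem A.** The following are equivalent:
(i) $M^+$ has a PIR;
(ii) there is an exact sequence $0\to M\to F^0\to F^1\to\cdots$ with all $F^n$ flat that stays exact under $J\otimes-$ for every injective $J$.

**Theorem B.** $M$ is Gorenstein flat if and only if $M^+$ is Gorenstein injective.

So the answer to the question is yes, with no condition on $R$. By Lemma 3, both theorems follow once we show: *if $M^+$ has a PIR, then $M$ admits an I-mono into a flat module.*

## 2. A square-zero ring over which duals of injectives are not flat

Let $k$ be a field, $V$ an infinite-dimensional $k$-vector space, and $R=k\oplus V$ with $V\cdot V=0$. This is a local ring with maximal ideal $V$. Put $E=\operatorname{Hom}_k(R,k)$. Then $\operatorname{Hom}_R(T,E)\cong\operatorname{Hom}_k(T,k)$, so $E$ is faithfully injective and $(-)^+$ is the $k$-dual.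

Let $M=R$. Then $M^+=E$ is injective, and $p=\mathrm{id}:E\to E$ is a PIR. The recipe of Proposition 4 gives the evaluation map $R\to E^+=R^{++}$. Let us compute its target. Write $\varphi\in E$ as $(a,f)$ with $a=\varphi(1)$ and $f=\varphi|_V$. For $v\in V$ we have $v\cdot(a,f)=(f(v),0)$. An element of $E^+$ is a pair $(b,\Psi)$ with $b\in k$ and $\Psi$ in the double dual $V^{++}$, acting by $(a,f)\mapsto ba+\Psi(f)$. So $v\cdot(b,\Psi)=(0,b\,\mathrm{ev}_v)$. If $W$ is a $k$-complement of $V$ in $V^{++}$, then
$$R^{++}\cong R\oplus W\quad\text{as } R\text{-modules, with } V\cdot W=0,$$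
and $W\ne0$ since $V$ is infinite-dimensional. But $k=R/V$ is not flat: $V\otimes k=V/V^2=V\neq0$, while the map $V\otimes k\to R\otimes k=k$ is zero. So $R^{++}$ has a non-flat summand and is not flat.

This is the exact point where Proposition 4 stops: the map is still I-mono, but its target is not flat. There is a better I-mono here, namely $R\xrightarrow{=}R$. It was not produced by dualizing, so we need to build I-monos in a different way.

## 3. I-monos out of finitely presented modules

For finitely presented $X$ put $X^*=\operatorname{Hom}(X,R)$. To see what an I-mono must do, we compute $J\otimes X$. For injective $J$ the natural map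
$$J\otimes X\to\operatorname{Hom}(X^*,J),\qquad j\otimes x\mapsto(f\mapsto f(x)j), \tag{3}$$
is an isomorphism. It is one for $X=R^m$. For a presentation $R^p\to R^m\to X\to0$, the sequence $0\to X^*\to(R^m)^*\to(R^p)^*$ is exact, and as $J$ is injective, so is $\operatorname{Hom}((R^p)^*,J)\to\operatorname{Hom}((R^m)^*,J)\to\operatorname{Hom}(X^*,J)\to0$. Compare it with $J\otimes R^p\to J\otimes R^m\to J\otimes X\to0$. The isomorphism is natural: for $v:X\to X'$ with dual $v^*:X'^*\to X^*$, the map $J\otimes v$ corresponds to $\eta\mapsto\eta v^*$.

Now let $\psi=(\psi_1,\dots,\psi_p):X\to R^p$ with $\psi_b\in X^*$. Under (3), $J\otimes\psi$ becomes the evaluation $\operatorname{Hom}(X^*,J)\to J^p$, $\eta\mapsto(\eta(\psi_b))_b$. If the $\psi_b$ generate $X^*$, this is injective. If they do not, embed $X^*/\sum R\psi_b\neq0$ in an injective $J$; the resulting nonzero $\eta$ is killed. So $\psi$ is I-mono if and only if $\psi_1,\dots,\psi_p$ generate $X^*$.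

Over the ring of Section 2, take $X=R/Rv$ with $0\ne v\in V$. Then $X^*=\operatorname{ann}(v)=V$, which is not finitely generated, so no map $X\to R^p$ is I-mono.

A general $M$ is a directed colimit $\varinjlim X_i$ of finitely presented modules. For $i\le j$ we have $X_j^*\to X_i^*$. The computation suggests that we should not ask that $X_i^*$ be finitely generated, but only that for each $i$ some $X_j^*\to X_i^*$ have image in a finitely generated submodule. By (3), for injective $J$, $J\otimes M\cong\varinjlim\operatorname{Hom}(X_i^*,J)$, and a finiteness condition on the $X_i^*$ is typically expressed by saying that a functor such as $T\mapsto\varinjlim\operatorname{Hom}(X_i^*,T)$ commutes with unions. We now make this functor intrinsic, derive it, and show that the existence of a PIR forces it to commute with unions.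

## 4. The right derived functors of $-\otimes M$ and a bound on their size

For a module $T$ with injective resolution $T\to J_T^\bullet$ put
$$h_M^n(T)=H^n(J_T^\bullet\otimes M),\qquad n\ge0.$$
These are the right derived functors of the additive functor $-\otimes M$. Injective resolutions are unique up to homotopy, and a short exact sequence has a degreewise split exact sequence of injective resolutions. So the $h_M^n$ are well-defined $R$-linear functors, and every exact $0\to T'\to T\to T''\to0$ gives a natural long exact sequence
$$0\to h_M^0(T')\to h_M^0(T)\to h_M^0(T'')\xrightarrow{\delta}h_M^1(T')\to\cdots.$$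
In particular $h^0_M$ is left exact, although $-\otimes M$ is not.

Three examples. If $M$ is flat, then $h_M^0(T)=T\otimes M$ and $h_M^n=0$ for $n\ge1$. If $R=\mathbb Z$ and $M=\mathbb Z/2$, then $J\otimes M=0$ for every injective $J$, so all $h^n_M$ vanish, although $\mathbb Z\otimes M\neq0$. If $X$ is finitely presented, (3) gives $h_X^n(T)\cong H^n(\operatorname{Hom}(X^*,J_T^\bullet))=\operatorname{Ext}^n(X^*,T)$.

**Lemma 5.** If $D_\bullet\to M^+$ is a PIR, then $h^n_M(T)^+\cong H_n(\operatorname{Hom}(T,D_\bullet))$ for all $T$ and $n\ge0$. In particular $|h_M^n(T)^+|\le|\operatorname{Hom}(T,D_n)|$.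

*Proof.* We compute the homology of the total complex of the first-quadrant homological double complex $\operatorname{Hom}(J_T^q,D_p)$ in two ways.

Fix $q$. Properness says that $\cdots\to\operatorname{Hom}(J^q_T,D_1)\to\operatorname{Hom}(J_T^q,D_0)\to\operatorname{Hom}(J_T^q,M^+)\to0$ is exact. So the homology in the $p$-direction is concentrated in $p=0$, where it is $\operatorname{Hom}(J_T^q,M^+)\cong(J_T^q\otimes M)^+$. Hence the total homology in degree $n$ is $H_n((J_T^\bullet\otimes M)^+)=h_M^n(T)^+$, as $(-)^+$ is exact.

Fix $p$. As $D_p$ is injective, $\operatorname{Hom}(-,D_p)$ turns $0\to T\to J_T^0\to J_T^1\to\cdots$ into an exact sequence. So the homology in the $q$-direction is concentrated in $q=0$, where it is $\operatorname{Hom}(T,D_p)$. Hence the total homology is also $H_n(\operatorname{Hom}(T,D_\bullet))$. This is a subquotient of $\operatorname{Hom}(T,D_n)$, which gives the bound. $\square$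

This bound already has force. Take $R=k\oplus V$ and $E$ from Section 2, with $V$ of countably infinite dimension, and $M=R/Rv$ with $0\neq v\in V$. We show that $M^+$ has no PIR. Suppose $D_\bullet\to M^+$ is one. Start from an infinite cardinal $\mu_0\ge|k|,|D_0|$, put $\mu_{m+1}=2^{\mu_m}$ and $\lambda=\sup_m\mu_m$. A subset $S$ of $\lambda$ is determined by the sets $S\cap\mu_m$, so $2^\lambda\le\prod_m2^{\mu_m}\le\lambda^{\aleph_0}$, and therefore $\lambda^{\aleph_0}=2^\lambda$. Let $T$ be a $k$-space of dimension $\lambda$, killed by $V$; it has $|T|=\lambda$. Since $M^*=V$,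
$$h_M^0(T)=\operatorname{Hom}_R(V,T)=\operatorname{Hom}_k(V,T)\cong T^{\mathbb N}$$
has cardinality $\lambda^{\aleph_0}=2^\lambda$. As $|k|<2^\lambda$, its $k$-dimension is $2^\lambda$, so $|h_M^0(T)^+|\ge2^{2^\lambda}$. But $|\operatorname{Hom}(T,D_0)|\le|D_0|^\lambda\le2^\lambda$. This contradicts Lemma 5.

The contradiction came from the failure of $h_M^0=\operatorname{Hom}_k(V,-)$ to commute with unions: it turned a module with $\lambda$ elements into one with $\lambda^{\aleph_0}$ elements. The next section proves that any failure to commute with unions can be amplified in this way.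

## 5. Branches of a tree and unions of chains

**Lemma 6.** Suppose $M^+$ has a PIR. Let $\kappa$ be an infinite regular cardinal, $(T_\alpha)_{\alpha<\kappa}$ an increasing chain of submodules of $T$ with union $T$, and $n\ge0$. Then every $c\in h^n_M(T)$ lies in the image of $h_M^n(T_\alpha)$ for some $\alpha<\kappa$.

The plan is to assume that some $c$ is in none of these images, and to build a module $G$ with at most $\lambda$ elements such that $h_M^n(G)$ contains too many independent copies of $c$. The direct sum $G=T^{(\lambda)}$ is not good enough: its $\lambda$ obvious copies of $c$ yield only $2^\lambda$ elements in the dual, which does not exceed the bound $2^\lambda$ of Lemma 5. We need $2^\lambda$ copies of $c$ in a module of size $\lambda$. A tree with $\lambda$ nodes can have $\lambda^\kappa$ branches, and $\lambda^\kappa=2^\lambda$ for suitable $\lambda$. So we place the quotients $T/T_\alpha$ at the nodes of a tree and send one copy of $T$ down each branch.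

*Proof.* Write $h=h_M^n$ and suppose that $c$ is in none of these images.

**Step 1: turn the assumption into nonzero elements.** From the exact sequence $h(T_\alpha)\to h(T)\to h(T/T_\alpha)$, the image $c_\alpha$ of $c$ in $h(T/T_\alpha)$ is nonzero for every $\alpha<\kappa$.

**Step 2: choose the cardinal $\lambda$.** Let $D_\bullet\to M^+$ be a PIR and $\mu=\max(\aleph_0,\kappa,|T|,|D_n|)$. Put $\mu_0=\mu$, $\mu_{\alpha+1}=2^{\mu_\alpha}$, take suprema at limits, and let $\lambda=\sup_{\alpha<\kappa}\mu_\alpha$. We claim
$$\lambda^\sigma\le\lambda\ \text{ for every cardinal }\sigma<\kappa,\qquad\text{and}\qquad 2^\lambda\le\lambda^\kappa. \tag{4}$$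
For the first claim, let $\sigma<\kappa$ and let $\sigma\to\lambda$ be a function. Each value lies below some $\mu_\beta$ with $\beta<\kappa$, and as $\kappa$ is regular, one $\beta<\kappa$ serves for all values. There are $\mu_\beta^\sigma\le\mu_\beta^{\mu_\beta}=2^{\mu_\beta}=\mu_{\beta+1}\le\lambda$ functions $\sigma\to\mu_\beta$. Summing over $\beta<\kappa$, we get $\lambda^\sigma\le\kappa\cdot\lambda=\lambda$. For the second claim, the map $S\mapsto(S\cap\mu_\alpha)_{\alpha<\kappa}$ on subsets of $\lambda$ is injective, so $2^\lambda\le\prod_{\alpha<\kappa}2^{\mu_\alpha}=\prod_{\alpha<\kappa}\mu_{\alpha+1}\le\lambda^\kappa$.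

**Step 3: build the module $G$ on a tree, and bound its size.** Let $\mathbb T$ be the set of all functions $t:\alpha\to\lambda$ with $\alpha<\kappa$, and put $\ell(t)=\alpha$. By (4), $|\mathbb T|\le\kappa\cdot\lambda=\lambda$. Let
$$G\subseteq\prod_{t\in\mathbb T}T/T_{\ell(t)}$$
be the set of families whose support has cardinality $<\kappa$. It is a submodule, since the union of two sets of cardinality $<\kappa$ has cardinality $<\kappa$. By (4), there are at most $\sum_{\sigma<\kappa}\lambda^\sigma\le\lambda$ subsets of $\mathbb T$ of cardinality $<\kappa$, the sum running over cardinals $\sigma$. A support of cardinality $\sigma<\kappa$ carries at most $\mu^\sigma\le2^\mu=\mu_1\le\lambda$ families. So $|G|\le\lambda$, and by Lemma 5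
$$|h(G)^+|\le|\operatorname{Hom}(G,D_n)|\le\mu^\lambda=2^\lambda. \tag{5}$$

**Step 4: send a copy of $T$ down each branch.** A branch is a function $b:\kappa\to\lambda$. Let $e_b:T\to G$ send $x$ to the family with entry $x+T_\alpha$ at the node $b|_\alpha$ for each $\alpha<\kappa$, and $0$ at all other nodes. If $x\in T_{\alpha_0}$, then $x+T_\alpha=0$ for $\alpha\ge\alpha_0$. So the support lies in $\{b|_\alpha:\alpha<\alpha_0\}$, which has cardinality $|\alpha_0|<\kappa$; thus $e_b$ is well defined, and it is linear. It is here that we use $T=\bigcup T_\alpha$. Put $c_b=h(e_b)(c)\in h(G)$. For the projection $\pi_t:G\to T/T_{\ell(t)}$, the map $\pi_te_b$ is the canonical map $T\to T/T_{\ell(t)}$ if $t=b|_{\ell(t)}$, and $0$ otherwise. Hence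
$$h(\pi_t)(c_b)=\begin{cases}c_{\ell(t)}&\text{if } t=b|_{\ell(t)},\\0&\text{otherwise.}\end{cases} \tag{6}$$

**Step 5: the elements $c_b$ are independent modulo a proper ideal.** Let $\mathfrak a_\alpha=\operatorname{ann}_R(c_\alpha)$. For $\alpha\le\beta$, the map $h(T/T_\alpha)\to h(T/T_\beta)$ sends $c_\alpha$ to $c_\beta$, so $\mathfrak a_\alpha\subseteq\mathfrak a_\beta$. Hence $\mathfrak a=\bigcup_\alpha\mathfrak a_\alpha$ is an ideal. It is proper, because $c_\alpha\neq0$ for all $\alpha$. Suppose $\sum_{i=1}^mr_ic_{b_i}=0$ with distinct branches $b_i$. Any two of them differ at some ordinal below $\kappa$, so there is $\alpha<\kappa$ such that the $b_i|_\alpha$ are pairwise distinct. Apply $h(\pi_{b_i|_\alpha})$. By (6) this gives $r_ic_\alpha=0$, so $r_i\in\mathfrak a$. Therefore the rule $\sum r_bc_b\mapsto(r_b+\mathfrak a)_b$ is a well-defined surjection from $Y=\sum_bRc_b\subseteq h(G)$ onto the direct sum of $\lambda^\kappa$ copies of $R/\mathfrak a$.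

**Step 6: count.** Dualizing $Y\subseteq h(G)$ gives a surjection $h(G)^+\to Y^+$, and dualizing the surjection of Step 5 gives an injection of $\prod_{\lambda^\kappa}(R/\mathfrak a)^+$ into $Y^+$. As $(R/\mathfrak a)^+\ne0$, (4) gives
$$|h(G)^+|\ge|Y^+|\ge\Big|\prod_{\lambda^\kappa}(R/\mathfrak a)^+\Big|\ge2^{\lambda^\kappa}\ge2^{2^\lambda}>2^\lambda,$$
which contradicts (5). $\square$

## 6. From chains to directed unions

**Definition (the class $\mathcal Y$).** Let $\mathcal Y$ be the class of all modules $M$ such that for all $n\ge0$ and all directed unions $T=\bigcup_{a\in A}T_a$ of submodules ($A$ a directed poset, $T_a\subseteq T_b$ for $a\le b$) the map $\varinjlim_ah_M^n(T_a)\to h_M^n(T)$ is bijective.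

Flat modules are in $\mathcal Y$, as $h_F^0(T)=T\otimes F$ commutes with directed colimits and $h_F^n=0$ for $n\ge1$. Over the ring of Section 2, $R/Rv$ with $0\neq v\in V$ is not in $\mathcal Y$: its $h^0$ is $\operatorname{Hom}_R(V,-)$, and $\mathrm{id}_V$ does not come from a finite-dimensional subspace of $V$. The class $\mathcal Y$ can contain modules whose dual has no PIR. Over $\mathbb Z$, all $h^n_{\mathbb Z/2}$ vanish, so $\mathbb Z/2\in\mathcal Y$, but $(\mathbb Z/2)^+$ is nonzero and killed by $2$, so it is not divisible and is not a quotient of an injective group. This is why the injectivity of $u$ needed its own argument in Lemma 2.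

**Lemma 7.** (a) If the maps $\varinjlim_ah_M^n(T_a)\to h_M^n(T)$ are surjective for all $n\ge0$ and all directed unions, then $M\in\mathcal Y$. (b) If $M^+$ has a PIR, then $M\in\mathcal Y$.

*Proof.* (a) We get injectivity from surjectivity one degree lower. For $n=0$ injectivity follows from the left exactness of $h_M^0$. For $n\ge1$ let $c\in h_M^n(T_a)$ vanish in $h_M^n(T)$. Then $c=\delta(c')$ with $c'\in h_M^{n-1}(T/T_a)$. Now $T/T_a=\bigcup_{b\ge a}T_b/T_a$ is a directed union, so by surjectivity $c'$ comes from some $c''\in h_M^{n-1}(T_b/T_a)$. By naturality of $\delta$, applied to the map from $0\to T_a\to T_b\to T_b/T_a\to0$ to $0\to T_a\to T\to T/T_a\to0$, we get $c=\delta(c'')$ with $\delta:h_M^{n-1}(T_b/T_a)\to h_M^n(T_a)$. So $c$ vanishes in $h_M^n(T_b)$.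

(b) By (a) it suffices to prove surjectivity. We reduce directed unions to chains by induction on $|A|$. If $A$ is finite, it has a largest element and there is nothing to prove. If $A$ is countably infinite, it contains a cofinal increasing sequence, and Lemma 6 with $\kappa=\omega$ applies.

Let $|A|=\mu>\aleph_0$ and $A=\{a_\beta:\beta<\mu\}$. Fix a function that chooses an upper bound for each pair of elements of $A$, and let $A_\alpha$ be the closure of $\{a_\beta:\beta<\alpha\}\cup\{a_0\}$ under it. The $A_\alpha$, $\alpha<\mu$, form an increasing chain of directed subsets with union $A$, and $|A_\alpha|\le|\alpha|+\aleph_0<\mu$. Put $S_\alpha=\bigcup_{a\in A_\alpha}T_a$; these submodules form an increasing chain with union $T$. Restrict it to a cofinal subset of $\mu$ of order type $\operatorname{cf}\mu$, which is an infinite regular cardinal. By Lemma 6, every $c\in h_M^n(T)$ comes from some $h_M^n(S_\alpha)$. By the induction hypothesis for $A_\alpha$, it then comes from some $h_M^n(T_a)$. $\square$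

## 7. The class $\mathcal Y$ in terms of syzygies of dual modules

We now translate membership in $\mathcal Y$ back into finiteness conditions on a system of finitely presented modules, as announced in Section 3. Let $M=\varinjlim_{i\in I}X_i$ be a directed colimit of finitely presented modules and $H_i=X_i^*$. Tensor products and cohomology commute with directed colimits, so by the third example of Section 4
$$h_M^n(T)\cong\varinjlim_i\operatorname{Ext}^n(H_i,T), \tag{7}$$
naturally in $T$; the transition maps are induced by $H_j\to H_i$ for $i\le j$.

For each $i$ fix a projective resolution of $H_i$ with $n$-th syzygy $\Omega_i^n$, where $\Omega_i^0=H_i$. The maps $\operatorname{Hom}(\Omega_i^n,T)\to\operatorname{Ext}^n(H_i,T)$ are surjective and natural in $T$. Let $\varepsilon_i^n\in\operatorname{Ext}^n(H_i,\Omega_i^n)$ be the image of $\mathrm{id}_{\Omega_i^n}$. Then every element of $\operatorname{Ext}^n(H_i,T)$ has the form $g_*\varepsilon_i^n$ with $g:\Omega_i^n\to T$. So $\varepsilon_i^n$ is a universal element, and it is enough to test on it.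

**Lemma 8.** $M=\varinjlim_IX_i$ lies in $\mathcal Y$ if and only if for all $n\ge0$ and $i\in I$ there are $j\ge i$ and a finitely generated submodule $\Omega'\subseteq\Omega_i^n$ such that the image of $\varepsilon_i^n$ in $\operatorname{Ext}^n(H_j,\Omega_i^n)$ lies in the image of $\operatorname{Ext}^n(H_j,\Omega')$.

*Proof.* ($\Rightarrow$) The module $\Omega_i^n$ is the directed union of its finitely generated submodules. As $M\in\mathcal Y$, the class of $\varepsilon_i^n$ in $h_M^n(\Omega_i^n)$ comes from $h_M^n(\Omega')$ for a finitely generated $\Omega'$. By (7), the element of $h_M^n(\Omega')$ is represented at some stage $i'$, and the two elements of $h_M^n(\Omega_i^n)$ become equal at some stage $j\ge i,i'$. This is the condition.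

($\Leftarrow$) Let $T=\bigcup T_a$ be a directed union and let $c\in h_M^n(T)$ be represented by $g_*\varepsilon_i^n\in\operatorname{Ext}^n(H_i,T)$. Take $j$ and $\Omega'$ as in the condition. As $\Omega'$ is finitely generated, $g(\Omega')\subseteq T_a$ for some $a$. The image of $\varepsilon_i^n$ in $\operatorname{Ext}^n(H_j,\Omega_i^n)$ comes from $\operatorname{Ext}^n(H_j,\Omega')$. Applying $g_*$, the image of $g_*\varepsilon_i^n$ in $\operatorname{Ext}^n(H_j,T)$ comes from $\operatorname{Ext}^n(H_j,T_a)$. So $c$ comes from $h_M^n(T_a)$. Now use Lemma 7(a). $\square$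

For $n=0$ the condition is the one of Section 3: the image of $\varepsilon_i^0=\mathrm{id}_{H_i}$ in $\operatorname{Hom}(H_j,H_i)$ is the map $H_j\to H_i$, and the condition says that its image lies in a finitely generated submodule of $H_i$.

Lemma 8 also lets us cut $M$ into small pieces that stay in $\mathcal Y$. Let $M\in\mathcal Y$ and choose for each $(n,i)$ an index $j(n,i)\ge i$ as in Lemma 8.

**Definition (closed).** A subset $I'\subseteq I$ is *closed* if it is nonempty, directed and stable under all maps $j(n,-)$.

If $I'$ is closed, then $\varinjlim_{I'}X_i\in\mathcal Y$ by Lemma 8, with the same $j(n,i)$ and the same $\Omega'$. Closing under a function that chooses upper bounds of pairs and under the countably many maps $j(n,-)$, we see that every subset $S\subseteq I$ is contained in a closed subset of cardinality $\le|S|+\aleph_0$. Unions of nonempty chains of closed subsets are closed.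

**Lemma 9.** (a) Flat modules are in $\mathcal Y$.
(b) Let $u:M\to B$ be I-mono with cokernel $C$. If $M,B\in\mathcal Y$ then $C\in\mathcal Y$; if $M,C\in\mathcal Y$ then $B\in\mathcal Y$.
(c) If $M\to F$ is I-mono with cokernel $C$, then for any $M\to M_1$ with pushout $B=M_1\sqcup_MF$ the map $M_1\to B$ is I-mono with cokernel $C$.

*Proof.* (a) For flat $F$, $J_T^\bullet\otimes F$ is a resolution of $T\otimes F$. So $h_F^0(T)=T\otimes F$ and $h_F^n=0$ for $n\ge1$, and these commute with directed unions.

(b) The sequence $0\to J\otimes M\to J\otimes B\to J\otimes C\to0$ is exact for every injective $J$. Taking $J=J_T^q$ for all $q$ gives a short exact sequence of complexes, and hence a long exact sequence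
$$0\to h_M^0(T)\to h_B^0(T)\to h_C^0(T)\to h_M^1(T)\to\cdots\to h_M^n(T)\to h_B^n(T)\to h_C^n(T)\to h_M^{n+1}(T)\to\cdots,$$
natural in $T$. For a directed union $T=\bigcup T_a$, compare $\varinjlim_a$ of the sequences for $T_a$, which is exact, with the sequence for $T$. The five lemma gives both claims: the map for $h_C^n$ has neighbors $h_M^n,h_B^n,h_M^{n+1},h_B^{n+1}$, and the map for $h_B^n$ has neighbors $h_C^{n-1},h_M^n,h_C^n,h_M^{n+1}$, with $h_C^{-1}=0$.

(c) The functor $J\otimes-$ preserves pushouts and cokernels, and a pushout of a monomorphism of modules is a monomorphism. The pushout does not change the cokernel. $\square$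

Part (b) is the reason for all the degrees $n$. To control $h^0$ of the cokernel $C$ one needs $h^0$ and $h^1$ of $M$ and $B$, and repeated cokernels use ever higher degrees.

## 8. Building I-monos by transfinite recursion

**Definition ($\kappa$-presented).** For an infinite cardinal $\kappa$, a module is *$\kappa$-presented* if it is a cokernel of a map between free modules of rank $\le\kappa$.

For instance, a colimit of a sequence $R^{p_0}\to R^{p_1}\to\cdots$ is $\aleph_0$-presented and flat. We use these facts.

- A direct sum of at most $\kappa$ modules that are $\kappa$-presented is $\kappa$-presented. The cokernel of a map $A\to B$ with $B$ $\kappa$-presented and $A$ generated by $\le\kappa$ elements is $\kappa$-presented: lift the images of the generators to a free module covering $B$ and add them to the relations. Hence cokernels and pushouts of $\kappa$-presented modules are $\kappa$-presented. So are directed colimits over index posets of cardinality $\le\kappa$, as cokernels of maps $\bigoplus_{i\le j}X_i\to\bigoplus_iX_i$.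
- A $\kappa$-presented module $\operatorname{Coker}(R^{(A)}\to R^{(B)})$ with $|A|,|B|\le\kappa$ is a directed colimit of at most $\kappa$ finitely presented modules. Take $\operatorname{Coker}(R^{A'}\to R^{B'})$ over pairs of finite subsets $A'\subseteq A$, $B'\subseteq B$ such that $R^{A'}$ maps into $R^{B'}$. Unions of pairs show that the index set is directed, and each element of $A$ occurs because its image in $R^{(B)}$ has finite support.
- Composites and directed colimits of I-monos are I-mono, since directed colimits are exact and commute with $J\otimes-$.

**Proposition 10.** Let $M\in\mathcal Y$ be $\kappa$-presented. Then there is an I-mono $M\to F$ with $F$ flat and $\kappa$-presented. In particular every $M\in\mathcal Y$ admits an I-mono into a flat module.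

*Proof.* The second claim follows from the first, as every module is $\kappa$-presented for some $\kappa$. We prove the first by induction on the infinite cardinal $\kappa$.

**Step 1: the case $\kappa=\aleph_0$, choosing a sequence.** Let $M=\varinjlim_IX_i$ with $I$ countable and directed and $X_i$ finitely presented. Choose $i_0\le i_1\le\cdots$ in $I$ so that $i_{m+1}$ is an upper bound of $j(0,i_m)$ and of the $m$-th element of an enumeration of $I$. This sequence is cofinal. Write $X_m,H_m$ for $X_{i_m},H_{i_m}$, let $v_m:X_m\to X_{m+1}$ be the transition map and $v_m^*:H_{m+1}\to H_m$ its dual. By the case $n=0$ of Lemma 8, the map $H_{j(0,i_m)}\to H_m$ has image in a finitely generated submodule of $H_m$. Since $v_m^*$ factors through it,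
$$\operatorname{im}v_m^*\subseteq\sum_{b=1}^{p_m}R\psi_{m,b}\quad\text{for some }\psi_{m,1},\dots,\psi_{m,p_m}\in H_m. \tag{8}$$

**Step 2: the case $\kappa=\aleph_0$, building the flat module.** Let $\psi_m=(\psi_{m,b})_b:X_m\to R^{p_m}$. Each component $\psi_{m+1,b}v_m=v_m^*(\psi_{m+1,b})$ of $\psi_{m+1}v_m$ lies in $\operatorname{im}v_m^*$, so by (8) it is a linear combination of the $\psi_{m,b'}$. Hence there is a homomorphism $g_m:R^{p_m}\to R^{p_{m+1}}$ with $\psi_{m+1}v_m=g_m\psi_m$. Let $F=\varinjlim(R^{p_m},g_m)$. It is flat and $\aleph_0$-presented, and the $\psi_m$ induce a map $M\to F$.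

**Step 3: the case $\kappa=\aleph_0$, the map is I-mono.** Let $J$ be injective and let $y\in J\otimes X_m$ correspond to $\eta:H_m\to J$ under (3). As in Section 3, $(1\otimes\psi_m)(y)=(\eta(\psi_{m,b}))_b$, and $(1\otimes v_m)(y)$ corresponds to $\eta v_m^*$. If $(1\otimes\psi_m)(y)=0$, then $\eta$ vanishes on $\sum_bR\psi_{m,b}\supseteq\operatorname{im}v_m^*$. So $(1\otimes\psi_m)(y)=0$ implies $(1\otimes v_m)(y)=0$.

Now let $y\in J\otimes M$ map to $0$ in $J\otimes F$, with $y$ represented by $y_m\in J\otimes X_m$. For some $m'\ge m$ the image of $(1\otimes\psi_m)(y_m)$ in $J\otimes R^{p_{m'}}$ is zero. This image is $(1\otimes\psi_{m'})(y_{m'})$, where $y_{m'}\in J\otimes X_{m'}$ is the image of $y_m$. Hence $(1\otimes v_{m'})(y_{m'})=0$, and $y=0$.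

**Step 4: the case $\kappa>\aleph_0$, filtering $M$.** When $I$ is uncountable there may be no cofinal sequence, so Steps 1–3 do not apply directly. Instead we exhaust $M$ by smaller pieces in $\mathcal Y$. Let $M=\varinjlim_IX_i$ with $|I|\le\kappa$ and $X_i$ finitely presented. Enumerate $I=\{x_\alpha:\alpha<\kappa\}$, repetitions allowed. Choose an increasing chain $(I_\alpha)_{\alpha<\kappa}$ of closed subsets with $|I_\alpha|\le|\alpha|+\aleph_0$: let $I_0$ be a countable closed set, let $I_{\alpha+1}$ be a closed set containing $I_\alpha\cup\{x_\alpha\}$, and take unions at limits. Its union is $I$. Put $M_\alpha=\varinjlim_{I_\alpha}X_i$. Then $M_\alpha\in\mathcal Y$, $M_\alpha$ is $(|\alpha|+\aleph_0)$-presented, $M_\delta=\varinjlim_{\alpha<\delta}M_\alpha$ for limit $\delta<\kappa$, and $M=\varinjlim_{\alpha<\kappa}M_\alpha$.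

**Step 5: the case $\kappa>\aleph_0$, compatible I-monos.** An I-mono $M_\alpha\to F_\alpha$ need not extend to a given I-mono on $M_{\alpha+1}$, so we cannot choose the targets independently. The remedy is to push out and then embed the pushout; this is where closure of $\mathcal Y$ is used. We construct recursively a directed system of flat modules $F_\alpha$, each $(|\alpha|+\aleph_0)$-presented, and compatible I-monos $u_\alpha:M_\alpha\to F_\alpha$.

For $\alpha=0$, use the case $\aleph_0$. At a limit $\delta$, put $F_\delta=\varinjlim_{\alpha<\delta}F_\alpha$ and $u_\delta=\varinjlim_{\alpha<\delta}u_\alpha$; then $F_\delta$ is flat and $|\delta|$-presented, and $u_\delta$ is I-mono. Given $u_\alpha$ with cokernel $C_\alpha$, we have $M_\alpha\in\mathcal Y$ and $F_\alpha\in\mathcal Y$, so $C_\alpha\in\mathcal Y$ by Lemma 9(a),(b). Let $B=M_{\alpha+1}\sqcup_{M_\alpha}F_\alpha$. By Lemma 9(c), $M_{\alpha+1}\to B$ is I-mono with cokernel $C_\alpha$. As $M_{\alpha+1},C_\alpha\in\mathcal Y$, Lemma 9(b) gives $B\in\mathcal Y$. Moreover $B$ is $(|\alpha|+\aleph_0)$-presented, and $|\alpha|+\aleph_0<\kappa$. So the induction hypothesis gives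 an I-mono $B\to F_{\alpha+1}$ with $F_{\alpha+1}$ flat and $(|\alpha|+\aleph_0)$-presented. Let $u_{\alpha+1}$ be the composite $M_{\alpha+1}\to B\to F_{\alpha+1}$, which is I-mono, and let $F_\alpha\to B\to F_{\alpha+1}$ be the transition map. Compatibility holds because the pushout square commutes.

Finally $M=\varinjlim M_\alpha\to F=\varinjlim F_\alpha$ is I-mono, and $F$ is flat and $\kappa$-presented. $\square$

## 9. Proofs of Theorems A and B

Let $R$ be any commutative ring. If $M^+$ has a PIR, then $M\in\mathcal Y$ by Lemma 7(b), and by Proposition 10 there is an I-mono from $M$ into a flat module. So the hypothesis of Lemma 3 holds over $R$. Part (1) of Lemma 3 is Theorem A, and part (2) is Theorem B. $\blacksquare$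

Thus, over every commutative ring $R$: if $E$ is faithfully injective and $\operatorname{Hom}_R(M,E)$ is Gorenstein injective, then $M$ is Gorenstein flat.

## 10. Gorenstein dimensions, pure submodules and pure quotients

Two consequences use results of H. Holm, *Gorenstein homological dimensions*, J. Pure Appl. Algebra 189 (2004), valid over any ring. Theorem 2.6 there: Gorenstein injective modules are closed under direct summands. Theorem 2.22 there: if $\operatorname{Gid}N\le n<\infty$ and $0\to N\to I^0\to\cdots\to I^{n-1}\to K\to0$ is exact with all $I^i$ Gorenstein injective, then $K$ is Gorenstein injective. Here $\operatorname{Gfd}M\le n$ means that $M$ has a resolution of length $n$ by Gorenstein flat modules, and $\operatorname{Gid}N\le n$ means that $N$ has a coresolution of length $n$ by Gorenstein injective modules.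

**Corollary 11.** $\operatorname{Gid}(M^+)=\operatorname{Gfd}(M)$.

*Proof.* If $M$ has a resolution of length $n$ by Gorenstein flat modules, its dual is a coresolution of $M^+$ of length $n$ by Gorenstein injective modules, by (2). So $\operatorname{Gid}(M^+)\le\operatorname{Gfd}(M)$. Conversely, let $\operatorname{Gid}(M^+)\le n<\infty$. Take an exact sequence $0\to K\to P_{n-1}\to\cdots\to P_0\to M\to0$ with $P_i$ projective, and dualize. The modules $P_i^+$ are injective, hence Gorenstein injective, so $K^+$ is Gorenstein injective by Theorem 2.22. By Theorem B, $K$ is Gorenstein flat, and $\operatorname{Gfd}M\le n$. $\square$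

**Corollary 12.** Pure submodules and pure quotients of Gorenstein flat modules are Gorenstein flat.

*Proof.* Let $0\to M'\to M\to M''\to0$ be pure exact, that is, $W\otimes M'\to W\otimes M$ is injective for every module $W$, and let $M$ be Gorenstein flat. By (1), the map $\operatorname{Hom}(W,M^+)\to\operatorname{Hom}(W,M'^+)$ is the dual of this injection, so it is surjective. With $W=M'^+$, the identity of $M'^+$ lifts to $M^+$, so $0\to M''^+\to M^+\to M'^+\to0$ splits. As $M^+$ is Gorenstein injective by (2), so are its summands $M'^+$ and $M''^+$ by Theorem 2.6. By Theorem B, $M'$ and $M''$ are Gorenstein flat. $\square$
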